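# Jacobian algebras, mutation, and a scalar that survives

Throughout, $K$ is an algebraically closed field. Paths are composed from left to right: for arrows $a:i\to j$ and $b:j\to l$, the product $ab$ is the path $i\to j\to l$. Modules are right modules, so a path $ab$ acts by $a$ first and then by $b$.

## 1. A triangle with a scalar in it

Take the triangle with vertices $k,1,2$ and arrows $a:1\to k$, $b:k\to 2$, $c:2\to 1$, and the "potential" $W=\lambda\,abc$ with $\lambda\in K^*$. To differentiate a cycle by an arrow, rotate the cycle until it starts with that arrow, then delete the arrow. The three derivatives are $\lambda bc$, $\lambda ca$, $\lambda ab$. Setting them to zero gives the Jacobian algebra, with basis $e_1,e_2,e_k,a,b,c$. The scalar has disappeared, since the relation $\lambda bc=0$ says the same as $bc=0$.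

Now mutate at $k$. Add a shortcut $x=[ab]:1\to 2$, reverse the arrows at $k$ to get $a^*:k\to 1$ and $b^*:2\to k$, and use the new potential
$$\widetilde W=\lambda\,xc+x\,b^*a^* .$$
The derivatives by $x,c,b^*,a^*$ give the relations
$$\lambda c+b^*a^*=0,\qquad \lambda x=0,\qquad a^*x=0,\qquad xb^*=0 .$$
So $x=0$ and $c=-\lambda^{-1}b^*a^*$. What remains is the path algebra of $2\to k\to 1$. The scalar became visible for a moment, in $b^*a^*=-\lambda c$, but this relation only eliminates $c$, and $\lambda$ leaves with it.

Let us give $\lambda$ a better chance. Glue two triangles at $k$: add vertices $1',2'$ and arrows $a':1'\to k$, $b':k\to 2'$, $c':2'\to1'$, and take $W=abc+\lambda\, a'b'c'$. Again the derivatives do not see $\lambda$, up to nonzero factors. Mutation at $k$ now creates four shortcuts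
$$x=[ab]:1\to2,\quad y=[ab']:1\to2',\quad y'=[a'b]:1'\to 2,\quad x'=[a'b']:1'\to2',$$
and the potential
$$xc+\lambda x'c'+xb^*a^*+yb'^*a^*+y'b^*a'^*+x'b'^*a'^* .$$
Its derivatives give $x=x'=0$, then $b^*a^*=-c$, $b'^*a'^*=-\lambda c'$, $b'^*a^*=b^*a'^*=0$, and $yb'^*=y'b^*=a'^*y'=a^*y=0$. Once more $c$ and $c'$ are simply eliminated. The remaining relations do not contain $\lambda$.

The pattern is this. Before mutation the Jacobian algebra does not know $\lambda$. The potential does know it, and mutation is defined by the potential. After mutation $\lambda$ sits in the single relation $b'^*a'^*=-\lambda c'$. If $c'$ were tied down by other relations, $\lambda$ could perhaps no longer be absorbed. Then two potentials with the same Jacobian algebra would have mutations with different Jacobian algebras. Can this happen?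

## 2. Potentials, reduced parts, mutation

Let $Q$ be a finite connected quiver without loops (oriented 2-cycles are allowed), with vertex set $Q_0$ and arrow set $Q_1$. Let $R=\prod_{i\in Q_0}Ke_i$. The **complete path algebra** $K\langle\langle Q\rangle\rangle$ is the completion of $KQ$ with respect to the ideal generated by the arrows. Its elements are possibly infinite linear combinations of paths. Write $\mathfrak m$ for its arrow ideal. As $Q$ is finite, $\mathfrak m^N$ consists of the series that involve only paths of length $\ge N$, and the closure of a subspace $U$ is $\bigcap_N(U+\mathfrak m^N)$. If $u\in e_1\mathfrak m e_1$, then $e_1-u$ has the inverse $\sum_{j\ge0}u^j$ in $e_1K\langle\langle Q\rangle\rangle e_1$. This stays true in every quotient by a closed ideal.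

**Definition (potential, cyclic derivative, Jacobian algebra).** A *potential* $W$ on $Q$ is an element of the closure of the span of all cycles of length $\ge2$, and $(Q,W)$ is a *quiver with potential* (QP). For an arrow $a$,
$$\partial_a(a_1\cdots a_r)=\sum_{p:\,a_p=a}a_{p+1}\cdots a_r\,a_1\cdots a_{p-1},$$
extended linearly and continuously. The *Jacobian algebra* is $\mathcal P(Q,W)=K\langle\langle Q\rangle\rangle/\mathcal J(W)$, where $\mathcal J(W)$ is the closure of the two-sided ideal generated by all $\partial_aW$, $a\in Q_1$. It is an $R$-algebra.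

For example, if $d:1\to2$ and $c:2\to1$, the cycle $(dc)^n$ contains $c$ exactly $n$ times and $\partial_c\big((dc)^n\big)=n\,(dc)^{n-1}d$.

**Definition (equivalences).** Two potentials are *cyclically equivalent* if their difference lies in the closure of the span of all $a_1a_2\cdots a_r-a_2\cdots a_ra_1$ over cycles $a_1\cdots a_r$. Two QPs $(Q,W)$, $(Q',W')$ on the same vertex set are *right-equivalent* if there is an algebra isomorphism $\varphi:K\langle\langle Q\rangle\rangle\to K\langle\langle Q'\rangle\rangle$ with $\varphi|_R=\mathrm{id}$ such that $\varphi(W)$ is cyclically equivalent to $W'$. Right-equivalent QPs have Jacobian algebras that are isomorphic as $R$-algebras.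

**Definition (reduced, trivial, direct sum).** The *direct sum* of two QPs on the same vertex set has the disjoint union of the arrow sets as its arrow set and the sum of the potentials as its potential. A QP is *reduced* if its potential, up to cyclic equivalence, involves no 2-cycles. It is *trivial* if its potential is a linear combination of 2-cycles and its Jacobian algebra is $R$.

**Splitting theorem (Derksen-Weyman-Zelevinsky).** Every QP on a loop-free quiver is right-equivalent to the direct sum of a reduced QP and a trivial QP. The reduced part is unique up to right-equivalence, and its Jacobian algebra is isomorphic, as an $R$-algebra, to that of the original QP.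

In Section 1, $\widetilde W=x(\lambda c+b^*a^*)$. The substitution $c\mapsto\lambda^{-1}(c-b^*a^*)$, fixing the other arrows, sends $\widetilde W$ to $xc$. So $\widetilde W$ splits into the trivial QP with arrows $x,c$ and potential $xc$ (its relations are $c=0$ and $x=0$), and the reduced QP $2\to k\to1$ with potential $0$.

**Definition (mutation).** Let $k\in Q_0$ be a vertex such that no oriented 2-cycle passes through $k$. Replace $W$ by a cyclically equivalent potential in which no cycle starts at $k$. The *premutation* $\tilde\mu_k(Q,W)=(\tilde Q,\widetilde W)$ is obtained in three steps.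

1. For each pair of arrows $a:i\to k$, $b:k\to j$, add an arrow $[ab]:i\to j$.
2. Replace each arrow $c$ incident to $k$ by a reversed arrow $c^*$.
3. Put $\widetilde W=[W]+\sum_{a,b}[ab]\,b^*a^*$, where $[W]$ is obtained from $W$ by substituting $[ab]$ for each occurrence of $ab$.

The *mutation* $\mu_k(Q,W)$ is the reduced part of $\tilde\mu_k(Q,W)$. It is well defined up to right-equivalence, so the $R$-algebra $\mathcal P(\mu_k(Q,W))$ is well defined up to isomorphism. By the splitting theorem it is isomorphic to $\mathcal P(\tilde\mu_k(Q,W))$, so **we never need to compute a reduced part**.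

**Question (Derksen-Weyman-Zelevinsky, Question 12.2).** Is the isomorphism class of $\mathcal P(\mu_k(Q,W))$ determined by the isomorphism class of $\mathcal P(Q,W)$? Precisely: let $(Q,W)$, $(Q',W')$ be reduced QPs on loop-free quivers with the same vertex set, and let $k$ be a vertex through which no oriented 2-cycle passes, in $Q$ and in $Q'$. Suppose $\mathcal P(Q,W)\cong\mathcal P(Q',W')$ as $R$-algebras, i.e. by an isomorphism that is the identity on $R$. Must $\mathcal P(\mu_k(Q,W))\cong\mathcal P(\mu_k(Q',W'))$ as $R$-algebras?

The answer is **no**, over every algebraically closed field, even with finite-dimensional Jacobian algebras and quivers without oriented 2-cycles.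

Three small tools will be used repeatedly.

*Linear substitutions.* Let $L$ be a graded automorphism of $K\langle\langle Q\rangle\rangle$ over $R$, given by $L(a)=\sum_b l_{ba}b$ with $b$ running over the arrows parallel to $a$. Then
$$\partial_b(L(W))=\sum_a l_{ba}\,L(\partial_aW).\tag{2.1}$$
By continuity it suffices to check this on a cycle $a_1\cdots a_r$. Its image is $\sum l_{b_1a_1}\cdots l_{b_ra_r}\,b_1\cdots b_r$. Applying $\partial_b$ selects the positions $p$ with $b_p=b$. Position $p$ contributes $l_{ba_p}L(a_{p+1}\cdots a_ra_1\cdots a_{p-1})$, and the sum over $p$ is the right-hand side of (2.1). Since $(l_{ba})$ is invertible, $\mathcal J(L(W))=L(\mathcal J(W))$. In particular this holds when $L$ rescales the arrows by nonzero scalars. Also $\mathcal J(\tau W)=\mathcal J(W)$ for $\tau\in K^*$.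

*Modules.* Suppose all paths of length $\ge N$ act as zero on a finite-dimensional right $KQ$-module. Then it is a $K\langle\langle Q\rangle\rangle$-module. Its annihilator contains $\mathfrak m^N$, so the annihilator is closed. Hence, if all $\partial_aW$ act as zero, it is a $\mathcal P(Q,W)$-module.

*One overall scalar is harmless.* For $\lambda\in K^*$ we have $\mathcal P(\mu_k(Q,\lambda W))\cong\mathcal P(\mu_k(Q,W))$. Indeed, the premutation of $\lambda W$ is $\lambda[W]+\sum[ab]b^*a^*$. Rescaling $a^*\mapsto\lambda a^*$ for all arrows $a$ into $k$ turns it into $\lambda([W]+\sum[ab]b^*a^*)$, because $[W]$ contains no starred arrow.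

So a counterexample that varies scalars must put different scalars on different parts of the potential.

## 3. Homogeneous potentials: lifting an algebra isomorphism to a right-equivalence

The natural way to prove "yes" is to lift an isomorphism of Jacobian algebras to a right-equivalence of QPs. For homogeneous potentials this works. We give the full proof, because it shows exactly what goes wrong otherwise.

**Theorem B.** Let $(Q,W),(Q',W')$ be QPs on the same vertex set, with $W,W'$ homogeneous of the same degree $m\ge3$ for path length, and $\operatorname{char}K\nmid m$. If $\mathcal P(Q,W)\cong\mathcal P(Q',W')$ as $R$-algebras, then $(Q,W)$ and $(Q',W')$ are right-equivalent. Consequently $\mathcal P(\mu_k(Q,W))\cong\mathcal P(\mu_k(Q',W'))$ for every $k$ at which mutation is defined.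

**Step B1 (lift the isomorphism).** The purpose is to replace the algebra isomorphism by an automorphism of the complete path algebra.

As $m\ge3$, $\mathcal J(W)$ and $\mathcal J(W')$ lie in $\mathfrak m^2$. Let $\theta:\mathcal P(Q,W)\to\mathcal P(Q',W')$ be an $R$-algebra isomorphism. The Jacobson radicals are the images of the arrow ideals, because elements of $1+\mathfrak m$ are invertible and the quotient by $\mathfrak m$ is $R$. So $\theta$ preserves the images of $\mathfrak m$ and of its powers. Modulo the image of $\mathfrak m^2$, the radical has the arrows as a basis. Hence $Q$ and $Q'$ have equally many arrows $i\to j$ for all $i,j$, and we identify $Q'=Q$.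

For each arrow $a:i\to j$ lift $\theta(a)$ to an element of $e_i\mathfrak m e_j$. This defines a continuous endomorphism $F$ of $K\langle\langle Q\rangle\rangle$ over $R$. Let $\pi,\pi'$ be the projections to $\mathcal P(Q,W)$ and $\mathcal P(Q,W')$. The maps $\pi'F$ and $\theta\pi$ agree on $KQ$, and both send $\mathfrak m^N$ into $\pi'(\mathfrak m^N)$. Every element is congruent modulo $\mathfrak m^N$ to an element of $KQ$. So the two maps differ at most by elements of $\bigcap_N\pi'(\mathfrak m^N)$, which is the image of $\bigcap_N(\mathcal J(W')+\mathfrak m^N)=\mathcal J(W')$, that is, zero. Thus $\pi'F=\theta\pi$.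

The linear part of $F$ describes $\theta$ on radical modulo radical squared, so it is bijective. Hence $F$ acts bijectively on each $\mathfrak m^N/\mathfrak m^{N+1}$, and by completeness $F$ is an automorphism. From $\pi'F=\theta\pi$ with $\theta$ injective, $F(u)\in\mathcal J(W')$ if and only if $u\in\mathcal J(W)$. So $F(\mathcal J(W))=\mathcal J(W')$.

**Step B2 (reduce to equal spaces of derivatives).** The purpose is to reach the situation where $W$ and $W'$ have the same span of derivatives.

Let $L$ be the graded automorphism given by the linear part of $F$. Put $V=\operatorname{span}\{\partial_aW\}$ and $V'=\operatorname{span}\{\partial_aW'\}$. These are the degree $m-1$ parts of $\mathcal J(W)$ and $\mathcal J(W')$. Both ideals are closures of graded ideals, so they contain the homogeneous components of their elements. For $r\in V$ we have $F(r)=L(r)+(\text{terms of degree}\ge m)\in\mathcal J(W')$, so $L(r)\in V'$. The same argument for $F^{-1}$, whose linear part is $L^{-1}$, gives $L^{-1}(V')\subseteq V$. Hence $L(V)=V'$. By (2.1), $\operatorname{span}\{\partial_b(L(W))\}=L(V)=V'$. As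 $(Q,L(W))$ is right-equivalent to $(Q,W)$, we may replace $W$ by $L(W)$ and assume $V=V'$.

**Step B3 (a linear map in one tensor factor).** The purpose is to transform $W$ into $W'$ by changing only one arrow of each cycle.

Let $E=\operatorname{span}(Q_1)$, an $R$-bimodule. Put $\hat W=\sum_a a\,\partial_aW\in E^{\otimes_Rm}$. For a cycle $a_1\cdots a_m$ this is the sum $\sum_p a_pa_{p+1}\cdots a_{p-1}$ of its $m$ rotations. So $\hat W$ is cyclically equivalent to $mW$. It is also fixed by the rotation $\sigma(a_1\cdots a_m)=a_2\cdots a_ma_1$, which acts on the span of the cycles of length $m$. Define $\hat W'$ in the same way.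

For fixed $i,j$, the families $(\partial_aW)_{a:i\to j}$ and $(\partial_aW')_{a:i\to j}$ span the same space $e_jVe_i$. Two surjections from $K^N$ onto the same space differ by an automorphism of $K^N$. So there is an invertible matrix $(g_{ab})$ with $\partial_aW'=\sum_bg_{ab}\,\partial_bW$ for $a,b:i\to j$. Let $G$ be the $R$-bimodule automorphism of $E$ with $G(b)=\sum_ag_{ab}a$, and let $G_j$ be $G$ applied in the $j$-th factor of $E^{\otimes_Rm}$. Then
$$G_1\hat W=\sum_bG(b)\,\partial_bW=\sum_a a\,\partial_aW'=\hat W'.$$
On the span of cycles, $G_j=\sigma^{-(j-1)}G_1\sigma^{j-1}$, since $\sigma^{j-1}$ moves the $j$-th factor to the front. As $\hat W,\hat W'$ are fixed by $\sigma$, we get $G_j\hat W=\hat W'$ for all $j$.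

Different $G_j$ commute, so for $j\ne1$ induction on $r$ gives
$$G_1^r\hat W=G_1^{r-1}G_j\hat W=G_jG_1^{r-1}\hat W=G_jG_j^{r-1}\hat W=G_j^r\hat W .$$
Hence, for every polynomial $p$, the operators $p(G)_1$ and $p(G)_j$ agree on $\hat W$.

**Step B4 (distribute the change over all factors).** The purpose is to replace $G$ in one factor by an $m$-th root of $G$ in every factor, which is what an algebra automorphism does.

The algebra $K[G]$ is a finite product of local Artinian algebras with residue field $K$, $G$ is a unit in it, and $\operatorname{char}K\nmid m$. So by Hensel's lemma there is $H=p(G)$ with $H^m=G$. Let $\varphi_H$ be the automorphism of $K\langle\langle Q\rangle\rangle$ over $R$ with $\varphi_H(a)=H(a)$. The operators $H_1,\dots,H_m$ commute and agree on $\hat W$. Replacing $H_m,H_{m-1},\dots,H_2$ successively by $H_1$, we obtain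
$$\varphi_H(\hat W)=H_1H_2\cdots H_m\hat W=H_1^m\hat W=G_1\hat W=\hat W'.$$
So $m\varphi_H(W)$ and $mW'$ are cyclically equivalent. As $m\neq0$ in $K$, $(Q,W)$ and $(Q',W')$ are right-equivalent.

**Step B5 (pass to the mutation).** The purpose is to deduce the last sentence of the theorem.

By Derksen-Weyman-Zelevinsky (*Quivers with potentials and their representations I*, Theorem 5.2), the right-equivalence class of $\tilde\mu_k(Q,W)$ is determined by that of $(Q,W)$. By uniqueness of reduced parts the same holds for $\mu_k(Q,W)$, and right-equivalent QPs have $R$-isomorphic Jacobian algebras. $\blacksquare$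

**Where this stops.** Step B4 uses one exponent $m$ for all terms. Suppose $W$ has nonzero parts of degrees $m_1\neq m_2$, and $W'=\lambda W$. We can take $G=\lambda\cdot\mathrm{id}$, so $H$ is a scalar $s$. Then $\varphi_H(W)=\lambda W$ would need $s^{m_1}=\lambda=s^{m_2}$. An overall scalar does no harm to mutation, as we saw. But if two pieces of a quiver carry different scalars, each piece mixes degrees rigidly, and mutation couples the two pieces, then there may be real trouble. We now build such an example.

## 4. Two rigid blocks glued at the vertex $k$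

Fix $n\ge3$ with $n\neq0$ in $K$ (for example $n=3$ if $\operatorname{char}K\ne3$, and $n=4$ if $\operatorname{char}K=3$).

**The quiver $Q$.** The vertices are $k,1,2,3,4,5,1',2',3',4',5'$. The arrows are
$$a:1\to k,\quad b:k\to 2,\quad c:2\to 1,\quad d_1:1\to 3,\quad d_2:3\to2,\quad f_1:1\to4,\quad f_2:4\to5,\quad f_3:5\to 1,$$
together with primed copies $a':1'\to k$, $b':k\to2'$, $c':2'\to1'$, and so on. Only the vertex $k$ is shared. $Q$ is connected and has no loops and no oriented 2-cycles. Put
$$d=d_1d_2,\quad v=dc,\quad w=f_1f_2f_3,\quad h=vw+v^n+w^n,\quad g=w+nv^{n-1},\quad q=v+nw^{n-1},$$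
and similarly with primes. So $v$ and $w$ are two 3-cycles at the vertex $1$, and $d$ runs from $1$ to $2$. For $\lambda\in K^*$ let
$$W_\lambda=(abc+h)+\lambda\,(a'b'c'+h').$$
Each $(Q,W_\lambda)$ is reduced, since $Q$ has no 2-cycles.

**Why three monomials in $h$.** Suppose $v$ is rescaled by $t_1$ and $w$ by $t_2$, and all of $h$ is to be multiplied by one factor $T$. Then $t_1t_2=t_1^n=t_2^n=T$, hence $T^n=t_1^nt_2^n=T^2$ and
$$T^{\,n-2}=1 .$$
So only finitely many factors are possible. If any one of the three monomials is dropped, every $T\in K^*$ occurs. For $vw+v^n$ take $t_1^n=T$, $t_2=T/t_1$; the case $vw+w^n$ is symmetric; for $v^n+w^n$ take $t_1^n=t_2^n=T$. For $n=2$ there would be no constraint either ($t_1=t_2$, $T=t_1^2$), which is why $n\ge3$.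

**Theorem A.**

1. $\mathcal J(W_\lambda)$ does not depend on $\lambda\in K^*$. So all $\mathcal P(Q,W_\lambda)$ are the same $R$-algebra, and it is finite-dimensional.
2. For $\lambda,\mu\in K^*$: $\mathcal P(\mu_k(Q,W_\lambda))\cong\mathcal P(\mu_k(Q,W_\mu))$ as $R$-algebras if and only if $(\lambda/\mu)^{n-2}=1$.
3. They are isomorphic as $K$-algebras if and only if $(\lambda/\mu)^{n-2}=1$ or $(\lambda\mu)^{n-2}=1$.

Since $K$ is infinite, there is $\lambda\in K^*$ with $\lambda^{n-2}\ne1$. Then $(Q,W_1)$ and $(Q,W_\lambda)$ answer the question in the negative. A single algebra $\mathcal P(Q,W_\lambda)$ even gives infinitely many pairwise non-isomorphic algebras $\mathcal P(\mu_k(Q,W_\lambda))$, because each condition in 2 and 3 leaves only finitely many $\mu$ for a given $\lambda$.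

## 5. The common Jacobian algebra is finite-dimensional

**Step 1 (independence of $\lambda$, and the relations).** We compute all derivatives.

For an unprimed arrow, the cyclic derivative of $W_\lambda$ does not involve $\lambda$. For a primed arrow, it is $\lambda$ times its value at $\lambda=1$. Hence $\mathcal J(W_\lambda)=\mathcal J(W_1)$. Explicitly, $\partial_a$ and $\partial_b$ give $bc$ and $ca$. Next, $\partial_c(vw)=wd$ and $\partial_c(v^n)=nv^{n-1}d$, so $\partial_cW_\lambda=ab+gd$. The arrows $d_1,d_2,f_1,f_2,f_3$ are treated in the same way. The relations are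
$$bc=0,\qquad ca=0,\qquad ab=-gd,$$
$$d_2cg=0,\quad cgd_1=0,\quad f_2f_3q=0,\quad f_3qf_1=0,\quad qf_1f_2=0,\tag{R4}$$
and the primed versions; (R4)$'$ denotes the primed version of (R4).

**Step 2 (consequences of (R4)).** We find out how little is left of the words in $v$ and $w$. The computation holds in any quotient of a complete path algebra by a closed ideal in which (R4) holds. We will use it again for the premutation.

From (R4),
$$vg=d_1(d_2cg)=0,\qquad wq=f_1(f_2f_3q)=0,\qquad qw=(qf_1f_2)f_3=0 .$$
Written out: $vw=-nv^n$, $wv=-nw^n$, $vw=-nw^n$. Therefore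
$$vw=wv=-nv^n=-nw^n .\tag{5.1}$$
In particular $v$ and $w$ commute. Next,
$$v^2w=v(-nw^n)=-n(vw)w^{n-1}=n^2v^nw^{n-1}=v^2w\cdot n^2v^{n-2}w^{n-2}.$$
As $n\ge3$, the element $e_1-n^2v^{n-2}w^{n-2}$ is invertible in the corner at $e_1$ (this is where completeness is used), so $v^2w=0$. Then $vw^2=w(vw)=-nwv^n=0$. Multiplying (5.1) by $v$ gives $-nv^{n+1}=v^2w=0$, and multiplying it by $w$ gives $-nw^{n+1}=vw^2=0$. As $n\neq0$ in $K$, we conclude
$$v^iw^j=0\ \ (i,j\ge1,\ i+j\ge3),\qquad v^n=w^n,\qquad v^{n+1}=w^{n+1}=0.\tag{5.2}$$
So every word of length $\ge n+1$ in $v,w$ vanishes. The same holds with primes.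

**Step 3 (block paths).** We bound the length of nonzero paths that stay in one block. A *block path* is a path in the arrows $c,d_1,d_2,f_1,f_2,f_3$ only, or in their primed copies only.

In the unprimed block every cycle passes through $1$, and the cycles at $1$ that do not revisit $1$ in between are exactly $v$ and $w$. A block path avoiding $1$ has length $\le1$ (it is trivial, $d_2$ or $f_2$). Any other block path in this block has the form
$$(\text{path of length}\le2\text{ ending at }1)\cdot(\text{word in }v,w)\cdot(\text{path of length}\le2\text{ starting at }1).$$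
By (5.2) and its primed version, block paths of length $>3n+4$ vanish.

**Step 4 (finite dimension).** We bound all paths.

In a given path replace every subpath $ab$ by $-gd$ and every $a'b'$ by $-g'd'$. Each replacement removes a passage through $k$, and $gd$ is a combination of paths of length $\ge2$. So the path becomes a combination of paths of at least the same length that pass through $k$ only via $ab'$ or $a'b$. The only arrow out of $2'$ is $c'$, and $b'c'=0$. So a nonzero such path can contain $ab'$ only as its last two arrows, and similarly for $a'b$. A path of length $\ge2$ starting at $k$ begins with $bc=0$ or $b'c'=0$. So nonzero paths are combinations of the paths $e_k,b,b'$ and of paths (block path)$\cdot$(at most two arrows). Hence all paths of length $>3n+6$ vanish, and the algebra is spanned by finitely many paths. This proves part 1 of Theorem A. $\square$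

## 6. The premutation and a bookkeeping of scalars

No cycle in $W_\lambda$ starts at $k$, so we can form the premutation directly. With $x=[ab]:1\to2$, $y=[ab']:1\to2'$, $y'=[a'b]:1'\to2$, $x'=[a'b']:1'\to2'$,
$$\widetilde W_\lambda=xc+h+\lambda(x'c'+h')+xb^*a^*+yb'^*a^*+y'b^*a'^*+x'b'^*a'^* .$$
Let $\widetilde P_\lambda$ be its Jacobian algebra. By the splitting theorem $\widetilde P_\lambda\cong\mathcal P(\mu_k(Q,W_\lambda))$ as $R$-algebras, so it suffices to study $\widetilde P_\lambda$. Differentiating by the shortcuts, then by the starred arrows, then by $c,c'$, we get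
$$b^*a^*=-c,\qquad b'^*a'^*=-\lambda c',\qquad b'^*a^*=0,\qquad b^*a'^*=0;\tag{R1}$$
$$xb^*+yb'^*=0,\quad y'b^*+x'b'^*=0,\quad a^*x+a'^*y'=0,\quad a^*y+a'^*x'=0;\tag{R2}$$
$$x=-gd,\qquad x'=-g'd';\tag{R3}$$
and the remaining arrows give (R4) and (R4)$'$.

Which $\lambda$ and $\mu$ can be related by a mere rescaling of arrows? Ask that each relation of $\widetilde P_\lambda$ go to a multiple of the corresponding relation of $\widetilde P_\mu$. Let $d,c,a^*,b^*,x,y$ be multiplied by $\delta,\gamma,\alpha,\beta,\xi,\eta$, and $v,w$ by $t_1=\delta\gamma$ and $t_2$; put primes for the other block.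

* (R4): the two terms of $d_2cg$ and of $f_2f_3q$ force $t_2=t_1^{n-1}$ and $t_1=t_2^{n-1}$. So $t_1t_2=t_1^n=t_2^n$, and $T:=t_1t_2$ satisfies $T^{n-2}=1$. Likewise $T'^{\,n-2}=1$ for $T':=t'_1t'_2$.
* (R3): $\xi=t_2\delta$ and $\xi'=t_2'\delta'$.
* (R1): $\alpha\beta=\gamma$, and $\mu\,\alpha'\beta'=\lambda\gamma'$.
* (R2): $\xi\beta=\eta\beta'$ and $\alpha\eta=\alpha'\xi'$.

Now
$$T=t_2\,\delta\gamma=\xi\,\alpha\beta=\alpha\,\eta\,\beta'=\xi'\,\alpha'\beta'=t_2'\delta'\cdot\lambda\mu^{-1}\gamma'=\lambda\mu^{-1}\,T' .$$
Raising to the power $n-2$ gives $(\lambda/\mu)^{n-2}=1$. The shortcut $y$, which joins the two blocks, is what forces the comparison.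

This is the skeleton of the proof. But an arbitrary isomorphism is not a rescaling. It may add longer paths to each arrow, and the equations above compare coefficients in a quotient algebra. Such a comparison is legitimate only if the elements carrying the coefficients are nonzero. So we need two things: a list of what the spaces $e_i\widetilde P_\lambda e_j$ contain, so that an isomorphism has well-controlled leading coefficients (Section 7), and proofs that a few elements do not vanish (Section 8). Then the skeleton can be run in general (Section 9).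

## 7. Spanning sets for the premutation

From now on $\mathfrak m$ is the ideal of $\widetilde P_\lambda$ generated by the arrows, so $\widetilde P_\lambda/\mathfrak m=R$. Since (R4) and (R4)$'$ hold in $\widetilde P_\lambda$, so do (5.1), (5.2) and their primed versions.

**Step 1 (products that vanish).** These make it possible to shorten the list of paths. From (R1), (R2):
$$\begin{aligned}
cy&=-b^*a^*y=b^*a'^*x'=0,& c'y'&=-\lambda^{-1}b'^*a'^*y'=\lambda^{-1}b'^*a^*x=0,\\
yc'&=-\lambda^{-1}yb'^*a'^*=\lambda^{-1}xb^*a'^*=0,& y'c&=-y'b^*a^*=x'b'^*a^*=0 .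
\end{aligned}\tag{7.1}$$
From (R3), (5.1), (5.2):
$$xc=-gdc=-gv=-(wv+nv^n)=0,\qquad wx=-wgd=-(w^2+nwv^{n-1})d=-w^2d,\tag{7.2}$$
the last equality because $n-1\ge2$. Likewise $x'c'=0$ and $w'x'=-w'^2d'$.

**Step 2 (rewriting paths).** We show that, away from $k$, only block paths and block paths followed by $y$ or $y'$ are needed, and that $\mathfrak m$ is nilpotent.

Take a path in $\tilde Q$ from $i\neq k$ to $j\ne k$. Replace each $x$ by $-gd$ and each $x'$ by $-g'd'$. Then replace each passage through $k$ using (R1); it becomes $0$ or a scalar multiple of $c$ or $c'$. The result is a combination of paths in the block arrows and $y,y'$. In such a path $y$ could only be followed by $c'$, but $yc'=0$; and $y'$ could only be followed by $c$, but $y'c=0$. So, if nonzero, the path is a block path, or a block path ending at $1$ followed by $y$, or a block path ending at $1'$ followed by $y'$.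

The rewriting at most halves the length. A path of length $N$ between arbitrary vertices contains, after splitting off at most one arrow at each end if it starts or ends at $k$, a path between vertices $\ne k$ of length $\ge N-2$. That one is a combination of paths of the above form of length $\ge(N-2)/2$. These vanish for large $N$ by Step 3 of Section 5. So $\mathfrak m$ is nilpotent and $\widetilde P_\lambda$ is finite-dimensional.

**Step 3 (the list).** Put $A=e_1\widetilde P_\lambda e_1$ and $A'=e_{1'}\widetilde P_\lambda e_{1'}$. We read off what is needed later.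

* $A$ is spanned by words in $v,w$, hence by $e_1,v,\dots,v^n,w,\dots,w^{n-1}$. It is commutative and local, with $\operatorname{rad}A=vA+wA=A\cap\mathfrak m$, and $vw\cdot\operatorname{rad}A=0$ by (5.2).
* $e_1\widetilde P_\lambda e_2=Ad$ and $e_2\widetilde P_\lambda e_1=cA$. Also $e_1\widetilde P_\lambda e_4=Af_1$, $e_4\widetilde P_\lambda e_1=f_2f_3A$, and $e_1\widetilde P_\lambda e_{2'}=Ay$.
* $e_1\widetilde P_\lambda e_{1'}=0=e_{1'}\widetilde P_\lambda e_1$: a block path stays in its block, and a path ending in $y$ or $y'$ ends at $2'$ or $2$.
* $e_k\widetilde P_\lambda e_1=a^*A+a'^*e_{1'}\widetilde P_\lambda e_1=a^*A$, because the only arrows out of $k$ are $a^*$ and $a'^*$.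
* $e_2\widetilde P_\lambda e_k=Kb^*+c\,e_1\widetilde P_\lambda e_k$. Indeed, the arrows out of $2$ are $c$ and $b^*$. So a path from $2$ to $k$ starts with $c$, or equals $b^*$, or starts with $b^*a^*=-c$ or with $b^*a'^*=0$.

The same holds with the two blocks exchanged; the relation $b'^*a'^*=-\lambda c'$ in place of $b^*a^*=-c$ affects only scalars.

## 8. Three modules that keep elements alive

Fix $\mu\in K^*$. We construct finite-dimensional right $\widetilde P_\mu$-modules. In each, all sufficiently long paths act as zero. So, by the remark on modules in Section 2, it suffices to check (R1)–(R4) and (R4)$'$, with $\lambda$ replaced by $\mu$ in (R1).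

**(N1) $vw\neq0$ and $v'w'\ne0$ in $\widetilde P_\mu$.** The purpose is to compare coefficients in (5.1) later. Start with
$$K[v,w]/(v^2w,\,vw^2,\,v^{n+1},\,w^{n+1}),$$
which has the basis $1,v,\dots,v^n,w,\dots,w^n,vw$. The elements $v^n,w^n,vw$ are annihilated by $v$ and $w$, so the span of $vw+nv^n$ and $vw+nw^n$ is an ideal. Let $\hat A$ be the quotient by it. As $n\ne0$ in $K$, $vw$ is not in that span, so $vw\neq0$ in $\hat A$. Moreover $vg=vw+nv^n=0$ and $wq=vw+nw^n=0$ in $\hat A$.

Let $V_1=\hat A$, $V_3=V_2=V_k=v\hat A$, $V_4=V_5=w\hat A$, and $V_{i'}=0$ for all primed vertices. The arrows act as follows.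

* $d_1:V_1\to V_3$ is multiplication by $v$, $d_2$ is the identity, $c$ is the inclusion, $b^*$ is the identity, and $a^*$ is minus the inclusion.
* $f_1:V_1\to V_4$ is multiplication by $w$, $f_2$ is the identity, and $f_3$ is the inclusion.
* All other arrows (including $x,y$) act as $0$.

Then $d_1d_2c$ and $f_1f_2f_3$ act on $V_1$ as multiplication by $v$ and $w$. Every cycle of arrows acting nontrivially passes through $1$, and each return to $1$ acts as $\pm v$ or $w$, which lie in $\operatorname{rad}\hat A$. So long paths act as zero. Checks: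

* (R1): on $V_2$, $b^*a^*$ is minus the inclusion, which is $-c$; the rest is trivial.
* (R2): all terms act as $0$.
* (R3): $x=0$, and $gd:V_1\to V_2$ is multiplication by $gv=0$.
* (R4): $d_2cg$ and $cgd_1$ start from $v\hat A$ and vanish because $vg=0$; $f_2f_3q$ and $f_3qf_1$ start from $w\hat A$, and $qf_1f_2$ is multiplication by $qw$ on $V_1$, so they vanish because $wq=0$. (R4)$'$ is trivial.

Since $1\cdot vw\neq0$ in the module, $vw\ne0$ in $\widetilde P_\mu$. For $v'w'\neq0$, use the same module on the primed block, with $a'^*$ acting as $-\mu$ times the inclusion. Then $b'^*a'^*=-\mu c'$, and the other checks are unchanged.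

**(N2) $xb^*\neq0$ in $\widetilde P_\mu$.** The purpose is to compare coefficients in $xb^*+yb'^*=0$. Take a basis $\omega_1,\omega_1^\flat$ (at $1$) and $\omega_4,\omega_5,\omega_3,\omega_2,\omega_{2'},\omega_k$ (at the indicated vertices), with nonzero actions
$$\omega_1f_1=\omega_4,\quad \omega_4f_2=\omega_5,\quad \omega_5f_3=\omega_1^\flat,\quad \omega_1^\flat d_1=\omega_3,\quad \omega_3d_2=\omega_2,\quad\omega_2b^*=\omega_k,$$
$$\omega_1x=-\omega_2,\qquad \omega_1y=\omega_{2'},\qquad \omega_{2'}b'^*=\omega_k.$$
No basis vector can return to itself, so long paths act as zero. Checks: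

* (R1): $\omega_ka^*=\omega_ka'^*=0$, $\omega_2c=0$, $\omega_{2'}c'=0$, so both sides of each relation act as $0$.
* (R2): $\omega_1(xb^*+yb'^*)=-\omega_k+\omega_k=0$, and $\omega_1^\flat$ is killed by $x$ and $y$. No basis vector lies at $1'$, and $\omega_k$ is killed by $a^*,a'^*$, so the other three relations hold.
* (R3): $\omega_1v=0$ (as $\omega_1d_1=0$) and $\omega_1w=\omega_1^\flat$, so $\omega_1gd=\omega_1^\flat d=\omega_2=-\omega_1x$. Further, $\omega_1^\flat w=0$ and $\omega_1^\flat v=\omega_2c=0$. So $\omega_1^\flat$ is killed by $gd$, and also by $x$.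
* (R4): $c$ acts as $0$, so the first two hold. $\omega_1^\flat q=0$, which gives $f_2f_3q=0$ and $f_3qf_1=0$. Finally $\omega_1q=n\,\omega_1w^{n-1}=n\,\omega_1^\flat w^{n-2}=0$ as $n\ge3$, so $qf_1f_2=0$.
* The primed versions of (R3), (R4) are trivial, since $c'$ acts as $0$ and no basis vector lies at $1',3',4',5'$.

Since $\omega_1xb^*=-\omega_k\neq0$, we get $xb^*\ne0$.

**(N3) A module $N$ that reads off coefficients in $a^*y+a'^*x'=0$.** Take a basis $o$ (at $k$), $p$ (at $1$), $p',r$ (at $1'$), $q_4,q_5,r_3$ (at $4',5',3'$), $z$ (at $2'$), with nonzero actions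
$$oa^*=p,\quad oa'^*=p',\quad py=z,\quad p'x'=-z,$$
$$p'f_1'=q_4,\quad q_4f_2'=q_5,\quad q_5f_3'=r,\quad rd_1'=r_3,\quad r_3d_2'=z .$$
Again no basis vector returns to itself. Checks:

* (R1): all of $b^*,b'^*,c,c'$ act as $0$.
* (R2): $o(a^*y+a'^*x')=z-z=0$ and $o(a^*x+a'^*y')=px+p'y'=0$. The first two relations hold because $b^*,b'^*$ act as $0$.
* (R3): $p$ is killed by $x,d_1,f_1$, so the unprimed relation holds. Further, $p'v'=0$ (as $p'd_1'=0$) and $p'w'=r$, so $p'g'd'=rd'=z=-p'x'$. And $rw'=0$, $rv'=zc'=0$, $rx'=0$, so the relation holds on $r$.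
* (R4): $pq=0$, and no other unprimed condition is nontrivial.
* (R4)$'$: $c'$ acts as $0$; $rq'=0$; and $p'q'=n\,p'w'^{\,n-1}=n\,rw'^{\,n-2}=0$ as $n\ge3$.

For later use, note
$$p\cdot\operatorname{rad}A=0,\qquad p'\cdot\operatorname{rad}A'=Kr,\qquad rx'=0 .\tag{8.1}$$

## 9. An isomorphism forces $(\lambda/\mu)^{n-2}=1$

Let $\varphi:\widetilde P_\lambda\to\widetilde P_\mu$ be an isomorphism of $R$-algebras. From now on $A,A',v,w,\dots$ on right-hand sides are taken in $\widetilde P_\mu$. For $u\in A$ (or $A'$), let $u_0\in K$ denote its residue modulo the radical.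

**Step 1 (the form of $\varphi$).** We extract leading coefficients. Since $\varphi$ maps $e_i\widetilde P_\lambda e_j$ onto $e_i\widetilde P_\mu e_j$, the list in Section 7 gives
$$\varphi(d)=\delta d,\quad \varphi(a^*)=a^*(\alpha+\rho),\quad\varphi(b^*)=\beta b^*+c\zeta,\quad\varphi(y)=(\eta+\rho_1)y,$$
$$\varphi(d')=\delta'd',\quad\varphi(a'^*)=a'^*(\alpha'+\rho'),\quad\varphi(b'^*)=\beta'b'^*+c'\zeta',$$
with $\delta\in A$, $\delta'\in A'$, $\alpha,\alpha',\beta,\beta',\eta\in K$, $\rho,\rho_1\in\operatorname{rad}A$, $\rho'\in\operatorname{rad}A'$, $\zeta\in e_1\widetilde P_\mu e_k$, $\zeta'\in e_{1'}\widetilde P_\mu e_k$.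

Apply $\varphi$ to $c=-b^*a^*$, and use $b^*a^*=-c$ in $\widetilde P_\mu$:
$$\varphi(c)=-(\beta b^*+c\zeta)a^*(\alpha+\rho)=c\,s,\qquad s=(\beta-\zeta a^*)(\alpha+\rho).$$
As $\zeta a^*\in A\cap\mathfrak m=\operatorname{rad}A$, we have $s_0=\alpha\beta$. In the primed block, $c'=-\lambda^{-1}b'^*a'^*$ in $\widetilde P_\lambda$ but $b'^*a'^*=-\mu c'$ in $\widetilde P_\mu$. So
$$\varphi(c')=c's',\qquad s'=\lambda^{-1}(\mu\beta'-\zeta'a'^*)(\alpha'+\rho'),\qquad s_0'=\mu\lambda^{-1}\alpha'\beta'.$$
Put $u_1=\delta s$. As $v=dc$ and $A$ is commutative, $\varphi(v)=\delta\,v\,s=vu_1$. Further, $w=f_1\cdot f_2f_3$ lies in $e_1\widetilde P_\lambda e_4\widetilde P_\lambda e_1$, and the corresponding ideal in $\widetilde P_\mu$ is $Af_1f_2f_3A=wA$. So $\varphi(w)=wu_2$ for some $u_2\in A$. Define $u_1',u_2'$ in the same way. With $t_i=(u_i)_0$ and $t_i'=(u_i')_0$,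
$$t_1=\delta_0\,\alpha\beta,\qquad t_1'=\delta_0'\,\mu\lambda^{-1}\alpha'\beta'.\tag{9.1}$$

**Step 2 (rigidity of each block).** We show that $t_1t_2$ is an $(n-2)$-nd root of unity.

The ideal $e_1\widetilde Pe_2\widetilde Pe_1=Ad\cdot cA=vA$ of $e_1\widetilde P_\lambda e_1$ is mapped onto the corresponding ideal in $\widetilde P_\mu$, so $vu_1A=vA$. Suppose $u_1\in\operatorname{rad}A$. Then $v=vu_1z_0$ for some $z_0\in A$. Iterating, $v=v(u_1z_0)^N=0$ for large $N$, which contradicts (N1). So $u_1$ is a unit. The same argument with $wA$ shows that $u_2$ is a unit. Thus $t_1,t_2\in K^*$.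

Apply $\varphi$ to (5.1). By (5.1) in $\widetilde P_\mu$, $v^n$ and $w^n$ are multiples of $vw$, and $vw\cdot\operatorname{rad}A=0$. So the units $u_1,u_2$ act through their residues, and
$$t_1t_2\,vw=t_1^n\,vw=t_2^n\,vw .$$
By (N1), $t_1t_2=t_1^n=t_2^n$. Therefore
$$t_2=t_1^{n-1},\qquad (t_1t_2)^n=t_1^nt_2^n=(t_1t_2)^2,\qquad (t_1t_2)^{n-2}=1.\tag{9.2}$$
The same holds for $t_1',t_2'$, using $v'w'\neq0$ in $\widetilde P_\mu$.

**Step 3 (the image of $x$).** We show that $\varphi(x)$ is $x$ times a scalar, up to the radical, and find the scalar.

Applying $\varphi$ to $x=-gd$,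
$$\varphi(x)=-\big(wu_2+nv^{n-1}u_1^{n-1}\big)\delta d .$$
Replace $u_2\delta$ by its residue $t_2\delta_0$, and $u_1^{n-1}\delta$ by its residue $t_1^{n-1}\delta_0=t_2\delta_0$. The errors are controlled by two inclusions. First, $w\operatorname{rad}A\subseteq w^2A$, because $wv=-nw^n$. Second, $v^{n-1}\operatorname{rad}A\subseteq Kv^n=Kw^n\subseteq w^2A$, because $v^{n-1}w=0$ and $v^{n+1}=0$. Using $w^2d=-wx$ from (7.2),
$$\varphi(x)\in-t_2\delta_0\,gd+w^2Ad=t_2\delta_0\,x+wAx .$$
So $\varphi(x)=(t_2\delta_0+\kappa)x$ with $\kappa\in\operatorname{rad}A$. Similarly $\varphi(x')=(t_2'\delta_0'+\kappa')x'$ with $\kappa'\in\operatorname{rad}A'$.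

**Step 4 (first comparison across the blocks).** Apply $\varphi$ to $xb^*+yb'^*=0$. The terms with $\zeta$ and $\zeta'$ disappear because $xc=0$ and $yc'=0$. With $yb'^*=-xb^*$ we get
$$0=\beta(t_2\delta_0+\kappa)xb^*+\beta'(\eta+\rho_1)yb'^*=\big(\beta t_2\delta_0-\beta'\eta+\text{element of }\operatorname{rad}A\big)\,xb^* .$$
If $\beta t_2\delta_0\neq\beta'\eta$, the bracket is a unit of $A$ and $xb^*=0$, which contradicts (N2). Hence
$$\beta\,t_2\,\delta_0=\beta'\eta .\tag{9.3}$$

**Step 5 (second comparison across the blocks).** Apply $\varphi$ to $a^*y+a'^*x'=0$: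
$$a^*(\alpha+\rho)(\eta+\rho_1)y+a'^*(\alpha'+\rho')(t_2'\delta_0'+\kappa')x'=0\quad\text{in }\widetilde P_\mu .$$
Let this act on $o\in N$ from (N3). By (8.1), the first term gives $\alpha\eta\,py=\alpha\eta\,z$. The second gives $\alpha't_2'\delta_0'\,p'x'$ plus a multiple of $rx'=0$, that is, $-\alpha't_2'\delta_0'\,z$. So
$$\alpha\eta=\alpha'\,t_2'\,\delta_0' .\tag{9.4}$$

**Step 6 (conclusion).** We combine the coefficients exactly as in Section 6. By (9.1), (9.3), (9.4),
$$t_1t_2=\alpha\cdot\beta\delta_0t_2=\alpha\,\beta'\eta=\beta'\cdot\alpha't_2'\delta_0'=\alpha'\beta'\delta_0'\,t_2'=\lambda\mu^{-1}\,t_1't_2' .$$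
Raising to the power $n-2$ and using (9.2) for both blocks gives $(\lambda/\mu)^{n-2}=1$. This is the "only if" direction of part 2. $\square$

## 10. The converse, and isomorphisms that move the idempotents

**Step 1 (the "if" direction of part 2).** We solve the scalar equations of Section 6 explicitly.

Let $\tau=\lambda/\mu$ with $\tau^{n-2}=1$, and choose $t\in K$ with $t^n=\tau$. Rescale the arrows of $\tilde Q$ by
$$d_1\mapsto td_1,\qquad f_1\mapsto t^{n-1}f_1,\qquad x\mapsto\tau x,\qquad y\mapsto\tau y,\qquad a'^*\mapsto\tau a'^*,$$
fixing all other arrows. Then $v\mapsto tv$ and $w\mapsto t^{n-1}w$. So $vw$ and $v^n$ are multiplied by $t^n=\tau$, and $w^n$ by $t^{n(n-1)}=\tau^{n-1}=\tau$. Each of the terms $xc$, $xb^*a^*$, $yb'^*a^*$, $y'b^*a'^*$, $x'b'^*a'^*$ is multiplied by $\tau$: the first three through $x$ or $y$, the last two through $a'^*$. The term $\lambda(x'c'+h')=\tau\mu(x'c'+h')$ is fixed. Hence $\widetilde W_\lambda\mapsto\tau\widetilde W_\mu$. By (2.1), a rescaling of arrows carries $\mathcal J(\widetilde W_\lambda)$ onto $\mathcal J(\tau\widetilde W_\mu)=\mathcal J(\widetilde W_\mu)$.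 So $\widetilde P_\lambda\cong\widetilde P_\mu$ as $R$-algebras, and part 2 is proved. $\square$

**Step 2 (the Gabriel quiver of $\widetilde P_\lambda$).** For part 3 we need to know which permutations of the vertices an algebra isomorphism can induce.

The ideal $\mathfrak m$ is nilpotent with $\widetilde P_\lambda/\mathfrak m=R$. So $\widetilde P_\lambda$ is finite-dimensional and basic with radical $\mathfrak m$, and the $e_i$ are primitive. The linear parts of the relations span $c,c',x,x'$, by (R1) and (R3); (R2) and (R4) have no linear parts. So the Gabriel quiver consists of the other arrows of $\tilde Q$, namely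
$$2\to k\to1,\qquad 1\to3\to2,\qquad 1\to4\to5\to1,\qquad 1\to2'$$
and their images under the swap $i\leftrightarrow i'$, $k\leftrightarrow k$.

Only $1,1'$ have out-degree $3$, and only $k$ has in-degree and out-degree both equal to $2$. An automorphism fixing $1$ therefore fixes $1'$ and $k$. It then fixes $2'$, the unique vertex that is the target of an arrow from $1$ and the source of an arrow to $k$; similarly it fixes $2$. Next it fixes $3$ (target of an arrow from $1$ and source of an arrow to $2$), hence $4$, the remaining target of an arrow from $1$, and then $5$. Likewise it fixes $3',4',5'$. An automorphism that does not fix $1$ sends $1$ to $1'$, and composing it with the swap gives one that fixes $1$. So the automorphisms act on vertices as the identity or as the swap.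

**Step 3 (the effect of the swap).** We relate $\widetilde P_\mu$ with swapped idempotents to $\widetilde P_{\mu^{-1}}$.

Let $M=xb^*a^*+yb'^*a^*+y'b^*a'^*+x'b'^*a'^*$. The swap exchanges the first term with the last and the second with the third, so it fixes $M$. It turns $\widetilde W_\mu$ into $\mu(xc+h)+(x'c'+h')+M$. Rescaling $a^*$ and $a'^*$ by $\mu$ multiplies $M$ by $\mu$ and turns this into
$$\mu\big((xc+h)+\mu^{-1}(x'c'+h')+M\big)=\mu\,\widetilde W_{\mu^{-1}} .$$
So there is a $K$-algebra isomorphism $S:\widetilde P_\mu\to\widetilde P_{\mu^{-1}}$ that swaps $e_i$ and $e_{i'}$ and fixes $e_k$.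

**Step 4 (part 3).** We reduce every $K$-algebra isomorphism to part 2.

Let $\widetilde P_\lambda\to\widetilde P_\mu$ be an isomorphism of $K$-algebras. In a finite-dimensional basic algebra, any two complete sets of primitive orthogonal idempotents are conjugate. So after composing with an inner automorphism, the isomorphism permutes the $e_i$. The permutation is an automorphism of the Gabriel quiver, hence the identity or the swap. In the first case the isomorphism is one of $R$-algebras, and by part 2 such an isomorphism exists if and only if $(\lambda/\mu)^{n-2}=1$. In the second case, composing with $S$ gives an $R$-algebra isomorphism $\widetilde P_\lambda\to\widetilde P_{\mu^{-1}}$. Conversely, any such isomorphism composed with $S^{-1}$ gives an isomorphism $\widetilde P_\lambda\to\widetilde P_\mu$ inducing the swap. By part 2 this occurs if and only if $(\lambda\mu)^{n-2}=1$. This proves part 3, and with it Theorem A. $\blacksquare$
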